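# Cost is monotone under weak factors of point processes

## 1. Collapsing a graph onto one of its two vertex sets

Take two random point sets $\Pi$ and $W$ in a group $G$, living on the same probability space, and a random graph $\Lambda$ on the disjoint union $\Pi\sqcup W$ such that every component of $\Lambda$ contains a point of $\Pi$. Let each $w\in W$ choose a *parent*, namely a $\Lambda$-neighbor that is strictly closer to $\Pi$ in graph distance. Following parents from $w$ we arrive at a point $\tau(w)\in\Pi$; put $\tau(x)=x$ for $x\in\Pi$. Now throw away the edges from points to their parents, and redraw every other edge $\{u,v\}$ of $\Lambda$ as $\{\tau(u),\tau(v)\}$. The result is a graph $\Sigma$ on $\Pi$ alone. It connects whatever $\Lambda$ connected, and it has used up one edge of $\Lambda$ for every point of $W$.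

A finite picture: $\Pi=\{p_1,p_2\}$, $W=\{w_1,w_2,w_3\}$, and $\Lambda$ has the four edges $p_1w_1$, $w_1w_2$, $w_2p_2$, $w_2w_3$. The parents are $w_1\mapsto p_1$, $w_2\mapsto p_2$, $w_3\mapsto w_2$. The only non-parent edge is $w_1w_2$, which becomes $p_1p_2$. So $4-3=1$ edge is left, and it joins $p_1$ to $p_2$.

This is what the construction is for. The cost of a point process measures, per unit volume, "edges minus points" for the cheapest connected graph that can be drawn equivariantly on the process. The collapse turns a graph on $\Pi\sqcup W$ into a graph on $\Pi$ without increasing "edges minus points". In these notes we use it to show that if $\Pi$ can be processed, by equivariant maps, into point sets that converge weakly to $\Upsilon$, then $\mathrm{cost}(\Pi)\le\mathrm{cost}(\Upsilon)$. We first make the collapse precise.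

**Setting.** $G$ is a locally compact second countable unimodular group with identity $e$ and Haar measure $\lambda$; "bounded" means relatively compact. Fix a left-invariant, proper, compatible metric $d$ on $G$ (Struble, Compositio Math. 28 (1974)); proper means that closed balls are compact. $B_r(g)$ is the open ball and $B_r=B_r(e)$. Let $U=B_a$ for some $a\in(0,1]$, so $0<\lambda(U)<\infty$; the value of $a$ is chosen in Section 5, and no intensity below depends on it. Fix an injective Borel map $\beta:G\to[0,1]$.

$\mathbb M$ is the space of locally finite subsets $\omega\subset G$, with the $\sigma$-algebra generated by the counts $N_V(\omega)=|\omega\cap V|$, $V$ Borel, and with $G$ acting by left translation. Let $(X,\mu)$ be a probability-measure-preserving (pmp) standard Borel $G$-space. An *equivariant random set* is a measurable $Z:X\to\mathbb M$ with $Z(gx)=gZ(x)$. Likewise an equivariant multiset of pairs is a countable multiset $\mathcal E(x)$ of ordered pairs in $G\times G$, depending measurably on $x$, with $\mathcal E(gx)=g\mathcal E(x)$ for the diagonal action. Their intensities are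
$$\iota(Z)=\frac{\mathbb E|Z\cap U|}{\lambda(U)},\qquad i(\mathcal E)=\frac{\mathbb E\,\#\{(u,v)\in\mathcal E:u\in U\}}{\lambda(U)} .$$
For a graph $\mathcal G$, $i(\mathcal G)$ is the intensity of its set of *ordered* edges, and $e(\mathcal G)=\frac12 i(\mathcal G)$. In a disjoint union such as $\Pi\sqcup W$ a point of $\Pi$ and a point of $W$ may occupy the same position of $G$; they remain two vertices, and in all counts a vertex is located by its position.

**Nearest points.** For a nonempty locally finite $Z$ and $g\in G$, the *nearest point of $Z$ to $g$* is the $z\in Z$ that minimizes $d(g,z)$ and, among the finitely many ties, $\beta(g^{-1}z)$. Both quantities are unchanged if $g$ and $Z$ are translated together, so this choice is equivariant, whatever the stabilizers of the configurations are.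

**Measurability.** A locally finite random set has a measurable enumeration: order its points by $d(e,\cdot)$, then by $\beta$. The enumeration is not equivariant, and it serves only for measurability. In terms of indices, every relation used below arises by countable Boolean operations from comparisons of distances, of $\beta$-values and of values of Borel functions of $(x^{-1}y,x^{-1}\omega)$, and from edges of a given measurable graph; existence of paths, components, graph distances, nearest points and iterated maps need only countable operations. So all sets, graphs and counts below are measurable. They are equivariant because they are defined only through data invariant under simultaneous left translation.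

**Lemma 1 (mass transport).** If $\mathcal E$ is an equivariant multiset of pairs with $i(\mathcal E)<\infty$, then
$$\mathbb E\#\{(u,v)\in\mathcal E:u\in U\}=\mathbb E\#\{(u,v)\in\mathcal E:v\in U\}.$$

**Proof.** The measure $m(D)=\mathbb E\#(\mathcal E\cap D)$ on $G\times G$ is invariant under the diagonal left action, because $\mathcal E$ is equivariant and $\mu$ is invariant. Let $m'$ be its image under $(x,y)\mapsto(x,x^{-1}y)$. This map turns the diagonal action into the action on the first coordinate only. So for each Borel $S$, the measure $m'(\cdot\times S)$ is left-invariant. It is finite on $U$, hence on compact sets (cover by finitely many translates of $U$), hence equal to $c(S)\lambda$ with $c(S)=m'(U\times S)/\lambda(U)$. Thus $m'=\lambda\otimes c$ with $c$ a finite measure. By *right* invariance of $\lambda$,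
$$m(G\times U)=\iint 1_U(xs)\,d\lambda(x)\,dc(s)=\lambda(U)\,c(G)=m(U\times G).\qquad\square$$

The proof shows $m(V\times G)=\lambda(V)c(G)$ for every Borel $V$, so a finite $i(\mathcal E)$ does not depend on the radius of $U$. If $i(\mathcal E)=\infty$ for one radius it is infinite for every radius, since each ball is covered by finitely many translates of any other.

**Lemma 2 (pushing edges).** Let $\mathcal E$ be a symmetric equivariant set of ordered pairs on a (possibly labelled) equivariant vertex set, $i(\mathcal E)<\infty$, and let $\tau$ be an equivariant map from the vertices to $\Pi$. Then the graph on $\Pi$ with edges $\{\tau(u),\tau(v)\}$, $(u,v)\in\mathcal E$, loops and repetitions deleted, has $e\le\frac12 i(\mathcal E)$.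

**Proof.** Apply Lemma 1 to the multiset that contains $(u,\tau(u))$ once for each $(u,v)\in\mathcal E$. Its intensity is $i(\mathcal E)$. So the expected number of $(u,v)\in\mathcal E$ with $\tau(u)\in U$ is $\lambda(U)\,i(\mathcal E)$, and this bounds the expected number of ordered edges of the new graph that start in $U$. $\square$

**Lemma 3 (collapse).** Let $\Pi$ and $W$ be equivariant random sets, $\iota(W)<\infty$, and let $\Lambda$ be an equivariant simple graph on $\Pi\sqcup W$ with $e(\Lambda)<\infty$, every component of which contains a point of $\Pi$. Then there are an equivariant map $\tau:\Pi\sqcup W\to\Pi$ with $\tau=\mathrm{id}$ on $\Pi$, and an equivariant graph $\Sigma$ on $\Pi$, such that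
$$e(\Sigma)\le e(\Lambda)-\iota(W),$$
and such that $\tau(u),\tau(v)$ lie in the same component of $\Sigma$ whenever $u,v$ lie in the same component of $\Lambda$.

**Proof.** Every $w\in W$ has finite positive graph distance to $\Pi$, so it has a neighbor strictly closer to $\Pi$. Let $\mathrm{par}(w)$ be, among these neighbors, the one that minimizes $d(w,\cdot)$, then $\beta(w^{-1}\,\cdot)$; if a point of $\Pi$ and a point of $W$ at the same position remain, take the point of $\Pi$. The minimum exists since $\Pi$ and $W$ are locally finite, even if $w$ has infinite degree. Graph distance to $\Pi$ drops at each step, so following parents from $w$ leads to a point $\tau(w)\in\Pi$.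

The edges $\{w,\mathrm{par}(w)\}$, $w\in W$, are pairwise distinct: $\{w,\mathrm{par}(w)\}=\{w',\mathrm{par}(w')\}$ with $w\ne w'$ would give $\mathrm{par}(w)=w'$ and $\mathrm{par}(w')=w$, so each would be strictly closer to $\Pi$ than the other. The pairs $(w,\mathrm{par}(w))$ have intensity $\iota(W)$, and by Lemma 1 so do the reversed pairs. Hence the parent edges contribute exactly $\iota(W)$ to $e(\Lambda)$, and the non-parent edges contribute $e(\Lambda)-\iota(W)$. Let $\Sigma$ consist of the pairs $\{\tau(u),\tau(v)\}$, $\tau(u)\neq\tau(v)$, for non-parent edges $\{u,v\}$; Lemma 2 gives the bound. Along a path in $\Lambda$, each parent edge leaves $\tau$ unchanged, and each other edge changes $\tau$ by an edge of $\Sigma$ or not at all. $\square$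

## 2. Point processes, Palm measure, cost and weak factors

**Point processes.** A point process is a random element $\Pi$ of $\mathbb M$ with $G$-invariant law. The processes whose cost we take are almost surely nonempty with finite positive intensity $\iota(\Pi)=\mathbb E|\Pi\cap U|/\lambda(U)$. A point process is an equivariant random set on $X=\mathbb M$ with $\mu$ its law, so Section 1 applies.

**Palm measure.** This is the probability measure
$$\mathbb P_0(A)=\frac1{\iota(\Pi)\lambda(U)}\,\mathbb E\,\#\{g\in\Pi\cap U:\ g^{-1}\Pi\in A\},$$
the law of $\Pi$ "seen from a typical point"; it is independent of $U$ and concentrated on configurations containing $e$. Write $\Pi_0$ for a configuration with this law and $\mathbb E_0$ for its expectation.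

**Factors and factor graphs.** A factor map is a measurable, almost everywhere defined $\Phi:\mathbb M\to\mathbb M$ with $\Phi(g\omega)=g\Phi(\omega)$. A factor graph of $\Pi$ is a measurable assignment $\omega\mapsto\mathscr G(\omega)$ of a simple graph on the vertex set $\omega$, defined for almost every configuration, with $\mathscr G(g\omega)=g\mathscr G(\omega)$. It is connected if $\mathscr G(\Pi)$ is almost surely connected.

**Cost.** Over connected factor graphs of $\Pi$,
$$\mathrm{cost}(\Pi)-1=\inf_{\mathscr G}\ \iota(\Pi)\Bigl(\tfrac12\mathbb E_0[\deg_{\mathscr G(\Pi_0)}(e)]-1\Bigr).$$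
Since $\deg_{\mathscr G(g^{-1}\Pi)}(e)=\deg_{\mathscr G(\Pi)}(g)$, the definition of the Palm measure gives $\iota(\Pi)\,\mathbb E_0\deg(e)=\lambda(U)^{-1}\mathbb E\sum_{g\in\Pi\cap U}\deg_{\mathscr G(\Pi)}(g)=i(\mathscr G)$. Hence
$$\mathrm{cost}(\Pi)-1=\inf_{\mathscr G}\bigl(e(\mathscr G)-\iota(\Pi)\bigr).\tag{1}$$
If $\Pi:X\to\mathbb M$ is an equivariant random set on a larger space, let $\mathrm{cost}_X(\Pi)-1$ be the infimum of the same quantity over connected graphs on $\Pi(x)$ that depend measurably and equivariantly on $x\in X$ and not only on $\Pi(x)$; by the same computation it is again the infimum of $e(\mathscr G)-\iota(\Pi)$. Infinite degrees are allowed, so the cost may be $\infty$.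

**Strict equivariance.** We shall evaluate equivariant maps at random translates, so we want them defined and strictly equivariant on invariant conull Borel sets. This is no restriction. Let $\Phi$ be measurable on a conull Borel set $D\subset X$, with values in a standard Borel $G$-space $Y$ (viewed as a Borel subset of $[0,1]$), such that for every $g$, $\Phi(gx)=g\Phi(x)$ for a.e. $x$. Let $\sigma$ be a probability measure on $G$ equivalent to $\lambda$. Let $D_0$ be the set of $x$ such that $gx\in D$ for a.e. $g$ and $g\mapsto g^{-1}\Phi(gx)$ is a.e. constant, and let $\Phi'(x)$ be that constant. Then: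

- $D_0$ is Borel and $\Phi'$ is Borel: constancy means zero variance under $\sigma$, and $\Phi'(x)$ is the $\sigma$-mean.
- $D_0$ is invariant and $\Phi'(hx)=h\Phi'(x)$: we have $g^{-1}\Phi(ghx)=h\,(gh)^{-1}\Phi(ghx)$, and right translates of null sets are null.
- $D_0$ is conull and $\Phi'=\Phi$ a.e.: by Fubini, for a.e. $x$ we have $gx\in D$ and $g^{-1}\Phi(gx)=\Phi(x)$ for a.e. $g$.

For a factor graph, apply this to the edge set, a locally finite subset of $G\times G$ (locally finite because the vertex set is). If $D$ is chosen so that on $D$ the edges have endpoints in the vertex set and the graph is connected, then the same holds on $D_0$, since $\Phi'(x)=g^{-1}\Phi(gx)$ with $gx\in D$. From now on all equivariant maps are strict in this sense.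

**Example (lattices).** Let $\Gamma$ be a lattice in $G$ and let $a\Gamma$ be its random translate, with $a\Gamma$ distributed by the invariant probability measure on $G/\Gamma$. Unfolding gives $\mathbb E|a\Gamma\cap V|=\lambda(V)/\mathrm{covol}(\Gamma)$, so the intensity is $1/\mathrm{covol}(\Gamma)$. If $g\in a\Gamma$ then $g^{-1}a\Gamma=\Gamma$, so the Palm measure is the point mass at $\Gamma$. The configurations form a single $G$-orbit, so a factor graph is determined by its value at $\Gamma$. This value is invariant under the stabilizer $\{g:g\Gamma=\Gamma\}=\Gamma$, so its edges are $\{\gamma,\gamma s\}$ with $s\in S_0$, for some $S_0=S_0^{-1}\subset\Gamma\setminus\{e\}$, and every such $S_0$ occurs. The graph is connected iff $S_0$ generates $\Gamma$, and all degrees are $|S_0|$. Hence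
$$\mathrm{cost}(a\Gamma)-1=\frac1{\mathrm{covol}(\Gamma)}\Bigl(\tfrac12\min|S_0|-1\Bigr),\tag{2}$$
the minimum being over symmetric generating sets. For $\mathbb Z\subset\mathbb R$ the best choice is $\{\pm1\}$ and the cost is $1$. If $\Gamma$ is not finitely generated the cost is $\infty$.

**Weak convergence.** Random elements $\Pi^n$ of $\mathbb M$ converge weakly to $\Pi$ if, for all bounded Borel $V_1,\dots,V_k$ with $\mathbb P[\Pi\cap\partial V_i\ne\emptyset]=0$, the joint law of $(N_{V_1}\Pi^n,\dots,N_{V_k}\Pi^n)$ converges to that of $(N_{V_1}\Pi,\dots,N_{V_k}\Pi)$. We say that $\Pi$ *weakly factors onto* $\Upsilon$ if there are factor maps $\Phi^n$ with $\Phi^n(\Pi)\to\Upsilon$ weakly.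

**Example (a weak limit that is not a factor).** Let $G=\mathbb R$ and let $X$ be the solenoid of sequences $x=(\theta_n)_{n\ge0}$, $\theta_n\in\mathbb R/2^n\mathbb Z$, $\theta_{n+1}\equiv\theta_n$ mod $2^n$, with Haar measure and the action $s\cdot x=(\theta_n+s)_n$. It is ergodic: the characters $x\mapsto e^{2\pi i m\theta_n/2^n}$ span $L^2$, and $s$ multiplies such a character by $e^{2\pi i ms/2^n}$, so only constants are invariant. Let $J_n(x)=\{y\in\mathbb R: y-\theta_n\in[0,2^{n-1})\bmod 2^n\}$ and, for $n\ge 1$,
$$\Upsilon^n(x)=(\theta_0+\mathbb Z)\ \cup\ \bigl((\theta_0+\tfrac12+\mathbb Z)\cap J_n(x)\bigr).$$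
This is equivariant. A window $[-k,k]$ lies inside $J_n$ or inside its complement except with probability $O(k2^{-n})$. Conditionally on $0\in J_n$, or on $0\notin J_n$, the variable $\theta_n$ is uniform on an arc of integer length, so $\theta_0$ is uniform. Hence $\Upsilon^n$ converges weakly to the process that is a uniform translate of $\frac12\mathbb Z$ with probability $\frac12$, and of $\mathbb Z$ with probability $\frac12$. This limit is not ergodic, so it is not an equivariant image of the ergodic space $X$.

**Example (intensities need not converge).** On $\mathbb R$, let $\Upsilon$ be a uniform translate of $\mathbb Z$. Let $\Upsilon^n$ be $\Upsilon$ with probability $1-\frac1n$ and a uniform translate of $n^{-2}\mathbb Z$ with probability $\frac1n$. Then $\Upsilon^n\to\Upsilon$ in total variation, but $\iota(\Upsilon^n)=1-\frac1n+n\to\infty$.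

## 3. The theorem, and its proof for exact factors

Miklós Abért and Sam Mellick, "Point processes, cost, and the growth of rank in locally compact groups", arXiv:2102.07710 (2021), ask: for compactly generated, nondiscrete, noncompact $G$, if $\Pi$ weakly factors onto $\Upsilon$, is $\mathrm{cost}(\Pi)\le\mathrm{cost}(\Upsilon)$? The answer is yes.

**Theorem 4.** Let $G$ be a locally compact second countable unimodular group and $(X,\mu)$ a pmp standard Borel $G$-space. Let $\Pi:X\to\mathbb M$ be measurable, equivariant, a.s. nonempty, of finite positive intensity. Let $\Upsilon$ be an a.s. nonempty point process of finite positive intensity. If there are measurable equivariant maps $\Upsilon^n:X\to\mathbb M$ converging weakly to $\Upsilon$, then $\mathrm{cost}_X(\Pi)\le\mathrm{cost}(\Upsilon)$.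

In particular (take $X=\mathbb M$, $\mu$ the law of $\Pi$, $\Pi=\mathrm{id}$, $\Upsilon^n=\Phi^n$), **if $\Pi$ weakly factors onto $\Upsilon$, then $\mathrm{cost}(\Pi)\le\mathrm{cost}(\Upsilon)$.** No freeness, uniform separation, coarse connectedness or ergodicity is needed, and compact generation, noncompactness and nondiscreteness of $G$ are not used. The $\Upsilon^n$ may be empty with positive probability or have infinite intensity.

**The case $\Upsilon=\Phi(\Pi)$.** Let $\mathcal G$ be a connected factor graph of $\Upsilon$ with $e(\mathcal G)<\infty$. On $\Pi\sqcup\Upsilon$ let $\Lambda$ consist of $\mathcal G$ and, for each $x\in\Pi$, an edge from $x$ to the nearest point of $\Upsilon$. Then $\Lambda$ is connected. The pairs ($x$, nearest point) have intensity $\iota(\Pi)$, and so do the reversed pairs by Lemma 1, so $e(\Lambda)=e(\mathcal G)+\iota(\Pi)$. Lemma 3 with $W=\Upsilon$ gives a graph $\Sigma$ on $\Pi$, connected because $\tau$ maps onto $\Pi$, with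
$$e(\Sigma)-\iota(\Pi)\le e(\mathcal G)-\iota(\Upsilon).$$
Taking the infimum over $\mathcal G$ gives $\mathrm{cost}(\Pi)\le\mathrm{cost}(\Upsilon)$ for exact factors.

## 4. Two obstructions to passing to the limit

**Semicontinuity of cost.** The first thing to try: the exact case gives $\mathrm{cost}(\Pi)\le\mathrm{cost}(\Phi^n(\Pi))$ whenever $\Phi^n(\Pi)$ is a.s. nonempty with finite intensity, so it would suffice that $\limsup_n\mathrm{cost}(\Phi^n(\Pi))\le\mathrm{cost}(\Upsilon)$. Abért and Mellick prove $\limsup_n\mathrm{cost}(\Pi^n)\le\mathrm{cost}(\Pi)$ for weakly convergent $\Pi^n\to\Pi$ in two cases: when all $\Pi^n$ and $\Pi$ are $\delta$-uniformly separated and $R$-coarsely connected for some common $\delta,R>0$; and when all $\Pi^n$ are free and $\Pi$ is $\delta$-uniformly separated. For general weakly convergent sequences the inequality fails, even for sequences of equivariant images of a single space.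

**Proposition 5.** Let $G=SL_2(\mathbb F_q((t)))$.

(i) There are point processes $\Pi^n\to\Upsilon$ weakly with $\mathrm{cost}(\Pi^n)=\infty$ for all $n$ and $\mathrm{cost}(\Upsilon)<\infty$. So in Theorem 4 the weak factor hypothesis cannot be relaxed to weak convergence.

(ii) There are a single pmp $G$-space $X$ and equivariant maps $\Psi^n:X\to\mathbb M$ converging weakly to $\Upsilon$ with $\mathrm{cost}(\Psi^n)=\infty$ for all $n$ and $\mathrm{cost}(\Upsilon)<\infty$. So Theorem 4 cannot be obtained by controlling the costs of the approximants as point processes in their own right.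

**Proof.** $G$ is noncompact (consider $\mathrm{diag}(t^{-n},t^n)$) and nondiscrete (unipotents with off-diagonal entry $t^n$). It is unimodular, since it has a lattice, named below. It is compactly generated: unipotent matrices generate $SL_2$ of a field, and conjugation by powers of $\mathrm{diag}(t^{-1},t)$ moves the unipotents with entry in $\mathbb F_q[[t]]$ onto those with entry in $t^{-2n}\mathbb F_q[[t]]$ (upper triangular), similarly with the inverse for lower triangular ones.

*The limit.* Let $K=SL_2(\mathbb F_q[[t]])$, a compact open subgroup, and let $\Upsilon$ contain one Haar-uniform point in each left coset $gK$, independently. Left translation permutes the cosets and their uniform measures, so the law is invariant; the intensity is $1/\lambda(K)$. Take a compact symmetric generating set $S$ with $S=KSK$ (enlarge any compact symmetric generating set). Join the points of $\Upsilon$ in the distinct cosets $gK$ and $gsK$ for all $g\in G$, $s\in S$. As $KS=S$, this does not depend on the representative $g$; as $S=S^{-1}$, it is symmetric; it is connected because $S$ generates $G$; it is an equivariant function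 of $\Upsilon$; and degrees are at most $|S/K|<\infty$. So $\mathrm{cost}(\Upsilon)<\infty$.

*A process of infinite cost.* $\Gamma=SL_2(\mathbb F_q[t^{-1}])$ is a lattice in $G$ that is not finitely generated (Nagao; see Serre, *Trees*, II.1.6). By the lattice example and (2), every connected factor graph of $a\Gamma$ has infinite degrees, and $\mathrm{cost}(a\Gamma)=\infty$.

(i) Let $\Pi^n$ have the law of $\Upsilon$ with weight $1-\frac1n$ and of $a\Gamma$ with weight $\frac1n$. Then $\Pi^n\to\Upsilon$ in total variation, hence weakly. A connected factor graph of $\Pi^n$ restricts to one of $a\Gamma$, so it has infinite degree on a set of positive Palm measure, and $\mathrm{cost}(\Pi^n)=\infty$.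

(ii) Let $X=[0,1]\times G/\Gamma\times\mathbb M$ with Lebesgue measure $\otimes$ the invariant probability measure $\otimes$ the law of $\Upsilon$, where $G$ acts trivially on $[0,1]$. Let $\Psi^n(\theta,a\Gamma,\upsilon)=a\Gamma$ if $\theta<1/n$, and $\Psi^n=\upsilon$ otherwise. The law of $\Psi^n$ is that of $\Pi^n$ in (i). $\square$

So we must not ask $\Upsilon^n$ to carry a cheap connected graph. Instead we copy a good graph $\mathcal G$ of $\Upsilon$ onto $\Upsilon^n$ as well as possible, and put the result on $\Pi$.

**One approximant does not connect at large scale.** A copied graph is only controlled locally. In the solenoid example let $\Upsilon^n$ be $\theta_0+\mathbb Z$ with the points satisfying $y-\theta_n\in[0,n)$ mod $2^n$ removed, $n\ge2$. A window $[-k,k]$ meets the removed zone with probability at most $(2k+n)2^{-n}$, so $\Upsilon^n$ converges weakly to a uniform translate $\Upsilon$ of $\mathbb Z$. The rule "join points at distance less than $\frac32$" gives a connected graph on $\Upsilon$. On every $\Upsilon^n$ it gives infinitely many components, each with $2^n-n$ points. The remedy is to use infinitely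 many approximants $\omega^1,\omega^2,\dots$, the $j$-th taking care of pairs up to a distance $R_j'\to\infty$. But if each stage puts a full copy of $\mathcal G$ on $\Pi$, each stage costs about $e(\mathcal G)$, and the sum diverges.

**The way past this.** Let $\omega^1$ be the only approximant whose copy of $\mathcal G$ is paid for in full; the collapse of Section 1 refunds $\iota(\Upsilon)$ of it. At stage $j\ge2$ split the edges of $\mathcal G$ into *short* ones (length $<R_j$, between points that are $\delta_j$-separated from the rest) and a *tail* $\mathcal E_j$ of intensity at most $\varepsilon_j$. Only the tail is paid for. The short edges come free of charge. Send $w\in\omega^j$ to $\Pi$ through the previous approximant: first to the nearest point of a thinned $\omega^{j-1}$, then on to $\Pi$. If $u,v\in\omega^j$ are at distance less than $R_j$, their nearest points in $\omega^{j-1}$ are at bounded distance, and stage $j-1$ has been arranged, with $R'_{j-1}$ large enough, to have connected the images of all such pairs already. So stage $j$ costs $O(\varepsilon_{j-1}+\varepsilon_j)$.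

Two technical points remain. The tail is a merely measurable rule for $\Upsilon$ and cannot be evaluated on $\omega^j$, so we approximate it by a rule that is continuous for weak convergence. And the errors of all approximations must be repaired by adding edges, whose intensities must be controlled although $\iota(\Upsilon^n)$ is not; here we thin.

## 5. Thinning and generic radii

**Thinning.** For $\omega\in\mathbb M$ and $\delta>0$ put
$$\omega_\delta=\{x\in\omega: d(x,y)\ge\delta\ \text{ for all } y\in\omega\setminus\{x\}\}.$$
For $\omega=\{0,1,1.1\}\subset\mathbb R$ and $\delta=\frac12$ this is $\{0\}$. We have $(g\omega)_\delta=g\,\omega_\delta$, and $\omega_\delta\uparrow\omega$ as $\delta\downarrow0$ because $\omega$ is locally finite. The balls of radius $\delta/2$ about points of $\omega_\delta$ are disjoint, so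
$$|\omega_\delta\cap B_r(g)|\le C(r,\delta):=\lambda(B_{r+\delta/2})/\lambda(B_{\delta/2}).\tag{3}$$
This holds for every $\omega$, in particular for $\omega=\Upsilon^n$ with a bound independent of $n$.

**Fact.** If $S\subset\mathbb R$ is a random finite set, then $\{s:\mathbb P(s\in S)>0\}$ is countable. Otherwise there would be an $m$ and infinitely many distinct $s_i$ with $\mathbb P(s_i\in S)\ge1/m$; then $\mathbb P(s_i\in S\text{ for infinitely many }i)\ge1/m$, contradicting finiteness of $S$.

**Generic radii.** Let $T\subset(0,\infty)$ be the set of $s$ with $\lambda(\{d(e,\cdot)=s\})=0$ and $\mathbb P(\exists x\ne y\in\Upsilon:d(x,y)=s)=0$. Its complement is countable: spheres about $e$ are disjoint, so only countably many have positive measure, and the Fact applies to the distances of pairs in $\Upsilon\cap B_k$ for each $k\in\mathbb N$. If $s\in T$, then a.s. $\Upsilon$ has no point on $\{d(e,\cdot)=s\}\supset\partial B_s$, since the expected number is $\iota(\Upsilon)\lambda(\{d(e,\cdot)=s\})=0$. From now on the radius $a\le1$ of $U=B_a$ is in $T$.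

## 6. Local rules that are continuous along weakly convergent sequences

Let $\mathbb N_G$ be the space of locally finite integer-valued measures on $G$ with the vague topology, a closed subset of the Polish space of Radon measures. The subset $\mathbb M$ of simple measures is Borel, and its Borel sets are those generated by the counts. We give $\mathbb M$ the trace topology; it is metrizable and second countable.

**Lemma 6.** The laws of $\Upsilon^n$ converge weakly, as measures on $\mathbb M$ with the vague topology, to the law $P$ of $\Upsilon$.

**Proof.** *Tightness.* For $s\in T$ the law of $N_{B_s}\Upsilon^n$ converges, so it is tight in $n$. Take $s_i\in T$, $s_i\uparrow\infty$. Sets of the form $\{\nu:\nu(B_{s_i})\le c_i\ \forall i\}$ are relatively vaguely compact, and for suitable $c_i$ they have mass close to $1$ uniformly in $n$. So the laws are tight on $\mathbb N_G$. Let $P'$ be a subsequential limit; we show $P'=P$.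

*A common class of test sets.* For each $x$ in a countable dense set, for all but countably many $r$ the sphere $\{d(x,\cdot)=r\}$ is a.s. not charged under $P$ nor under $P'$, by the Fact applied to the distances from $x$ to the points in $B_k$. Let $\mathcal R$ be the class of finite intersections of the corresponding balls $B_r(x)$. It is a $\pi$-system of bounded sets, uncharged on their boundaries, and generates the Borel sets of $G$. For $V_1,\dots,V_k\in\mathcal R$ the map $\nu\mapsto(\nu(V_i))_i$ is continuous $P'$-a.e., so along the subsequence the law of $(N_{V_i}\Upsilon^n)_i$ converges to that under $P'$. By hypothesis it converges to that under $P$. So $P$ and $P'$ give the same joint laws of counts on $\mathcal R$.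

*These joint laws determine the measure.* Fix a ball $V_0\in\mathcal R$. The Borel sets $V$ for which $\nu\mapsto\nu(V\cap V_0)$ is measurable with respect to the counts on $\mathcal R$ form a $\lambda$-system containing $\mathcal R$, hence all Borel sets. Let $V_0\uparrow G$: the counts on $\mathcal R$ generate the $\sigma$-algebra of $\mathbb N_G$. The events $\{\nu(V_1)=k_1,\dots,\nu(V_l)=k_l\}$ with $V_i\in\mathcal R$, together with $\emptyset$, form a generating $\pi$-system on which $P$ and $P'$ agree. So $P'=P$.

Hence the laws converge weakly on $\mathbb N_G$. They are all carried by $\mathbb M$, whose open sets are the traces of open sets of $\mathbb N_G$, so the portmanteau theorem gives weak convergence on $\mathbb M$. $\square$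

**Continuity of translation.** The map $(x,\omega)\mapsto x^{-1}\omega$ is jointly continuous on $G\times\mathbb M$. If $x_n\to x$ and $\omega^n\to\omega$, then for $f\in C_c(G)$ the functions $f(x_n^{-1}\cdot)$ converge uniformly to $f(x^{-1}\cdot)$, with supports in a common compact set, on which the $\omega^n$ have bounded mass.

**The rules.** Fix numbers in $T$: $\delta''\le\delta'$, $R'$, $r$, $S$, and optionally $\delta\ge\delta'$ and $R\le S$. Fix also $L\in\mathbb N$, a continuous $F:G\times\mathbb M\to[0,1]$, and a number $t$ with
$$\mathbb P(\exists x\ne y\in\Upsilon:F(x^{-1}y,x^{-1}\Upsilon)=t)=0 .$$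
All but countably many $t$ are admissible, by the Fact applied for each $k$ to the finite set of values $F(x^{-1}y,x^{-1}\Upsilon)$, $x\ne y\in\Upsilon\cap B_k$. For $\omega\in\mathbb M$ let

- $\mathcal D(\omega)$ be the set of pairs of distinct points of $\omega_\delta$ at distance $<R$ (and $\mathcal D=\emptyset$ if $\delta,R$ are not given);
- $H(\omega)$ be the set of pairs $\{x,y\}$ of distinct points of $\omega_{\delta''}$ at distance $<S$ with $F(x^{-1}y,x^{-1}\omega)>t$ or $F(y^{-1}x,y^{-1}\omega)>t$;
- $\mathrm{Bad}(\omega)$ be the set of ordered pairs $(u,v)$, $u\ne v\in\omega_{\delta'}$, $d(u,v)<R'$, *not* joined by a path of at most $L$ edges in $\mathcal D(\omega)\cup H(\omega)$.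

All three are equivariant in $\omega$, and $\mathrm{Bad}(\omega)$ is symmetric. For example, on $\mathbb R$ with $\mathcal D=\emptyset$, $F\equiv1$, $t=\frac12$, the graph $H(\omega)$ joins all points of $\omega_{\delta''}$ at distance $<S$.

**Lemma 7.** As $n\to\infty$:
$$\iota(\Upsilon^n_{\delta'})\to\iota(\Upsilon_{\delta'}),\quad \iota(\Upsilon^n_{\delta''})\to\iota(\Upsilon_{\delta''}),\quad i(H(\Upsilon^n))\to i(H(\Upsilon)),\quad i(\mathrm{Bad}(\Upsilon^n))\to i(\mathrm{Bad}(\Upsilon)),$$
and $\mathbb P(\Upsilon^n_{\delta'}\cap B_r=\emptyset)\to\mathbb P(\Upsilon_{\delta'}\cap B_r=\emptyset)$.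

**Proof.** Up to the factor $\lambda(U)^{-1}$, each quantity is the expectation of a functional $c(\omega)$: respectively $|\omega_{\delta'}\cap U|$; $|\omega_{\delta''}\cap U|$; the number of ordered edges of $H(\omega)$ starting in $U$; the number of $(u,v)\in\mathrm{Bad}(\omega)$ with $u\in U$; and the indicator of $\omega_{\delta'}\cap B_r=\emptyset$. By (3) and $U\subset B_1$ they are bounded by $C(1,\delta')$, $C(1,\delta'')$, $C(1,\delta'')C(S,\delta'')$, $C(1,\delta')C(R',\delta')$ and $1$. By Lemma 6 it suffices that $c$ is sequentially continuous at almost every configuration $\omega$ of $\Upsilon$.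

Let $\bar\delta$ be the sum of the given $\delta$'s and choose $Q\in T$ with $Q>r+LS+R'+S+\bar\delta+3$. Almost surely $\omega=\Upsilon$ is *generic*: no two distinct points are at distance equal to one of the given numbers; no point lies on the spheres about $e$ of radii $a,r,Q$; and no $x\ne y$ in $\omega$ have $F(x^{-1}y,x^{-1}\omega)=t$. Fix a generic $\omega$ and let $\omega^n\to\omega$ in $\mathbb M$. Since $\omega$ is simple and has no point on $\partial B_Q$, for large $n$ the points of $\omega^n$ in $B_Q$ can be listed $x_1^n,\dots,x_k^n$ with $x_l^n\to x_l$ and $d(x^n_l,x_l)<1$, where $\{x_1,\dots,x_k\}=\omega\cap B_Q$ has $k$ elements. By genericity and the continuity of $F$ and of $(x,\omega)\mapsto x^{-1}\omega$, for large $n$ the following agree for $x^n_\bullet,\omega^n$ and $x_\bullet,\omega$: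

- all comparisons of mutual distances with the given numbers;
- membership in $U$ and in $B_r$;
- all comparisons of $F(x_l^{-1}x_m,x_l^{-1}\omega)$ with $t$;
- hence membership in $\omega_\delta,\omega_{\delta'},\omega_{\delta''}$ for every index $l$ such that $x_l$ and $x_l^n$ lie in $B_{Q-\bar\delta}$, because then all points within distance $\bar\delta$ of them lie in $B_Q$ and are listed.

The points relevant for $c$ lie in $B_r$, in $U$, within $R'$ or $S$ of a point of $U$, or on paths of at most $L$ steps of length $<S$ starting in $U$ (recall $R\le S$). All of these, for $\omega$ and for $\omega^n$, lie in $B_{Q-1-\bar\delta}$, so they and their partners lie in $B_{Q-\bar\delta}$. So $c$ is determined by the listed data, and $c(\omega^n)=c(\omega)$ for large $n$. $\square$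

## 7. The parameters of all stages

We may assume $\mathrm{cost}(\Upsilon)<\infty$. Fix $\varepsilon\in(0,1)$, put $\varepsilon_j=\varepsilon2^{-j}$, and fix a connected factor graph $\mathcal G$ of $\Upsilon$ with
$$e(\mathcal G)-\iota(\Upsilon)\le\mathrm{cost}(\Upsilon)-1+\varepsilon .$$
Then $i(\mathcal G)=2e(\mathcal G)<\infty$. All numbers $\delta_j,R_j,\delta_j',r_j,R_j',\delta_j'',S_j$ below are taken in $T$. Step (A) is carried out for all $j$, then (B) for all $j$, and so on; this order matters, since (B) and (C) at $j$ use data of index $j+1$.

**(A) Short edges and tail.** *This step decides which edges of $\mathcal G$ stage $j$ gets for free.* For $j\ge2$ choose $\delta_j,R_j$ such that the ordered edges $(x,y)$ of $\mathcal G(\Upsilon)$ that do *not* satisfy [$x,y\in\Upsilon_{\delta_j}$ and $d(x,y)<R_j$] have intensity at most $\varepsilon_j$; this is possible by dominated convergence, as $i(\mathcal G)<\infty$ and $\Upsilon_\delta\uparrow\Upsilon$. Call this set of edges $\mathcal E_j$, and let $\mathcal D_j$ be the rule $\mathcal D$ with $(\delta_j,R_j)$. For $j=1$ there are no $\delta_1,R_1$; put $\mathcal D_1=\emptyset$,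 $\mathcal E_1=\mathcal G$. In all cases $\mathcal D_j(\Upsilon)\cup\mathcal E_j\supseteq\mathcal G(\Upsilon)$ is connected on $\Upsilon$.

**(B) Where to look for points.** *This step makes it unlikely that a thinned approximant has no point near a given place.* For $j\ge1$ choose $\eta_j>0$ with
$$C(1,\delta_{j+1})\,C(R_{j+1},\delta_{j+1})\,\eta_j\le\varepsilon_j\lambda(U),$$
and such that $\mathbb E[|\Pi\cap U|1_E]\le\varepsilon_j\lambda(U)$ for every event $E$ with $\mathbb P(E)\le\eta_j$; the latter is possible since $|\Pi\cap U|$ is integrable. As $\Upsilon\ne\emptyset$ a.s. and $\Upsilon_\delta\uparrow\Upsilon$, choose $\delta_j'$ (with $\delta_j'\le\delta_j$ if $j\ge2$) and $r_j$ such that $\mathbb P(\Upsilon_{\delta_j'}\cap B_{r_j}=\emptyset)<\eta_j$. For $j=1$ require also $\iota(\Upsilon)-\iota(\Upsilon_{\delta_1'})\le\varepsilon$. Put $\rho_j=r_j+1$. Since $\Pi\ne\emptyset$ a.s., choose $s>1$ with $C(1,\delta_1')\,\mathbb P(\Pi\cap B_{s-1}=\emptyset)\le\varepsilon\lambda(U)$.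

**(C) The range of stage $j$.** *Stage $j$ will connect the images of points at distance $<R_j'$; the range must serve stage $j+1$ and tend to infinity.* Choose
$$R_j'\ge\max\{\,j+2\rho_j,\ 2(\rho_j+\rho_{j+1}),\ 2\rho_j+R_{j+1}\},\qquad\text{and also } R_1'\ge2s .$$

**(D) Finite-range paths.** *This step replaces connectedness of $\mathcal D_j\cup\mathcal E_j$ by bounded paths, for most pairs at distance $<R_j'$.* For $\delta''\le\delta_j'$, $L\in\mathbb N$ and $S$ (with $S\ge R_j$ if $j\ge2$), let $\mathcal E_j'\subset\mathcal E_j$ be the edges with both endpoints in $\Upsilon_{\delta''}$ and length $<S$. Consider the ordered pairs $(u,v)$, $u\ne v\in\Upsilon_{\delta_j'}$, $d(u,v)<R_j'$, not joined by a path of at most $L$ edges in $\mathcal D_j(\Upsilon)\cup\mathcal E_j'$. As $\delta''\downarrow0$ and $S,L\uparrow\infty$, the set of these pairs decreases to $\emptyset$: any two points are joined by a finite path in $\mathcal D_j(\Upsilon)\cup\mathcal E_j$, whose finitely many $\mathcal E_j$-edges eventually belong to $\mathcal E_j'$. By (3) the pairs are dominated by a set of finite intensity. Choose $\delta_j'',S_j,L_j$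 such that their intensity is at most $\varepsilon_j$.

**(E) A continuous rule for the tail.** *$\mathcal E_j'$ is only a measurable function of $\Upsilon$; we replace it by a rule $H_j$ to which Lemma 7 applies.* Let $m_j$ be the Borel measure on $G\times\mathbb M$ given by
$$m_j(B)=\mathbb E\sum_{x\in\Upsilon_{\delta_j''}\cap U}\ \sum_{y\in\Upsilon_{\delta_j''},\,0<d(x,y)<S_j}1_B(x^{-1}y,x^{-1}\Upsilon),$$
finite by (3). Let $A$ be the Borel set of $(g,\omega)$ with $\{e,g\}\in\mathcal E_j'(\omega)$. By strict equivariance of $\mathcal G$, for $x\ne y\in\Upsilon_{\delta_j''}$ with $d(x,y)<S_j$ we have $\{x,y\}\in\mathcal E_j'$ iff $(x^{-1}y,x^{-1}\Upsilon)\in A$.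

Let $\kappa>0$. A finite Borel measure on a metrizable space is inner regular for closed sets, and the indicator of a closed set is a decreasing limit of continuous functions with values in $[0,1]$. So there is a continuous $F_j:G\times\mathbb M\to[0,1]$ with $\int|F_j-1_A|\,dm_j\le\kappa$. Choose an admissible $t_j\in(\frac13,\frac23)$. On $\{F_j>t_j\}\triangle A$ we have $|F_j-1_A|\ge\frac13$, so $m_j(\{F_j>t_j\}\triangle A)\le3\kappa$. Let $H_j$ be the rule $H$ with $(\delta_j'',S_j,F_j,t_j)$.

Compare $H_j(\Upsilon)$ with $\mathcal E_j'$. If $\{x,y\}\in H_j(\Upsilon)\setminus\mathcal E_j'$, then $F_j>t_j$ for one of the two orientations, while neither orientation is in $A$. If $\{x,y\}\in\mathcal E_j'\setminus H_j(\Upsilon)$, then both orientations are in $A$ and neither has $F_j>t_j$. So for every ordered pair from $H_j(\Upsilon)\triangle\mathcal E_j'$, the pair or its reverse lies in the set of pairs with $(x^{-1}y,x^{-1}\Upsilon)\in\{F_j>t_j\}\triangle A$, whose intensity is at most $3\kappa/\lambda(U)$. By Lemma 1, $i(H_j(\Upsilon)\triangle\mathcal E_j')\le6\kappa/\lambda(U)$.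

Let $\mathrm{Bad}_j$ be the rule $\mathrm{Bad}$ with $(\delta_j',R_j',L_j)$, $\mathcal D_j$ and $H_j$. A pair $(u,v)\in\mathrm{Bad}_j(\Upsilon)$ not counted in (D) is joined by a path of at most $L_j$ edges of length $<S_j$ in $\mathcal D_j(\Upsilon)\cup\mathcal E_j'$. This path is not contained in $\mathcal D_j(\Upsilon)\cup H_j(\Upsilon)$, so it uses, in the direction of the path, an edge $(a',b')$ with $\{a',b'\}\in\mathcal E_j'\setminus H_j(\Upsilon)$ and $d(u,a')<L_jS_j$. Consider the multiset containing $(a',u)$ once for each such ordered edge $(a',b')$, each $u\in\Upsilon_{\delta_j'}$ within $L_jS_j$ of $a'$, and each $v\in\Upsilon_{\delta_j'}$ within $R_j'$ of $u$. By (3) its intensity, counted at $a'$, is at most $C(L_jS_j,\delta_j')\,C(R_j',\delta_j')\,6\kappa/\lambda(U)$. By Lemma 1 this equals the intensity counted at $u$, which bounds the intensity of the pairs $(u,v)$ in question. Choosing $\kappa$ small, we obtain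
$$i(H_j(\Upsilon))\le i(\mathcal E_j)+\varepsilon_j,\qquad i(\mathrm{Bad}_j(\Upsilon))\le2\varepsilon_j.$$

**(F) The approximants.** *Only now do we choose the $\Upsilon^n$ to be used.* By Lemma 7 choose $n_j$ such that, writing $\omega^j=\Upsilon^{n_j}$ and
$$Y_j=\omega^j_{\delta_j}\ (j\ge2)\ \subset\ Z_j=\omega^j_{\delta_j'}\ \subset\ W_j=\omega^j_{\delta_j''},$$
we have
$$i(H_j(\omega^j))\le i(\mathcal E_j)+2\varepsilon_j,\qquad i(\mathrm{Bad}_j(\omega^j))\le3\varepsilon_j,\qquad \mathbb P(Z_j\cap B_{r_j}=\emptyset)\le\eta_j,\tag{4}$$
and for $j=1$ also
$$\iota(W_1)\ge\iota(\Upsilon)-2\varepsilon,\qquad \iota(W_1)-\iota(Z_1)\le2\varepsilon.\tag{5}$$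
For (5), the limits of $\iota(W_1)$ and $\iota(Z_1)$ along $n$ are $\iota(\Upsilon_{\delta_1''})$ and $\iota(\Upsilon_{\delta_1'})$, and both lie in $[\iota(\Upsilon)-\varepsilon,\iota(\Upsilon)]$.

Let $q_j(g)$ be the nearest point of $Z_j$ to $g$ (if $Z_j\neq\emptyset$), and $p(g)$ the nearest point of $\Pi$. Since $U\subset B_1$, for $u\in U$ we have $B_{r_j}\subset B_{\rho_j}(u)$; so
$$u\in U,\ Z_j\cap B_{\rho_j}(u)=\emptyset\quad\Longrightarrow\quad Z_j\cap B_{r_j}=\emptyset.\tag{6}$$
Call $x\in\Pi$ *good at $j$* if $Z_j\cap B_{\rho_j}(x)\ne\emptyset$. By (6), (4) and the choice of $\eta_j$ in (B),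
$$\iota(\{x\in\Pi:\ x\text{ not good at }j\})\le\varepsilon_j.\tag{7}$$

## 8. The first approximant: collapsing $W_1$ onto $\Pi$

We shall build graphs $\Sigma_1\subset\Sigma_2\subset\cdots$ on $\Pi$ and equivariant maps $\pi_j:W_j\to\Pi$. Write $\sim_j$ for "in the same component of $\Sigma_j$". For every $j$ the following will hold:

- $(a_j)$ if $u,v\in Z_j$ and $d(u,v)<R_j'$, then $\pi_j(u)\sim_j\pi_j(v)$;
- $(b_j)$ if $x\in\Pi$ is good at $j$, then $x\sim_j\pi_j(q_j(x))$.

**The graph $\Lambda$.** *This is the graph to be collapsed: the copy of $\mathcal G$ on $W_1$, with repairs, attached to $\Pi$.* On the disjoint union $\Pi\sqcup W_1$ let $\Lambda$ be the simple graph with the edges: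

1. $H_1(\omega^1)$ on $W_1$;
2. the pairs in $\mathrm{Bad}_1(\omega^1)$, on $Z_1$;
3. if $Z_1\ne\emptyset$, for each $x\in\Pi$ the edge from $x$ to $q_1(x)$;
4. for each $w\in W_1$ whose component with respect to edges 1–3 contains no point of $\Pi$, the edge from $w$ to $p(w)$.

Every component of $\Lambda$ contains a point of $\Pi$.

**Few edges of type 4.** *We bound the price of attaching stray points.* The type 4 points $w\in W_1\setminus Z_1$ have intensity at most $2\varepsilon$ by (5). Now let $w\in Z_1$ and suppose there is $x\in\Pi$ with $d(x,w)<s$. Then $z=q_1(x)$ satisfies $d(x,z)\le d(x,w)<s$, so $d(w,z)<2s\le R_1'$. Since $\mathcal D_1=\emptyset$, either $w=z$, or $w,z$ are joined by a path in $H_1(\omega^1)$, or $(w,z)\in\mathrm{Bad}_1(\omega^1)$; so $w$ is connected to $z$ by edges 1–2, and $z$ is adjacent to $x$ by an edge 3. Hence $w$ is not of type 4. So a type 4 point in $Z_1\cap U$ has no point of $\Pi$ within $s$; as $U\subset B_1$, this forces $\Pi\cap B_{s-1}=\emptyset$. By (3) and the choice of $s$, type 4 points in $Z_1$ have intensity at most $\varepsilon$.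

**The count.** *We add up $e(\Lambda)$ and collapse.* Edges 3 and 4 contribute to $e(\Lambda)$ at most $\iota(\Pi)$ and $3\varepsilon$, by Lemma 1. Edges 1 and 2 contribute half the intensities in (4), where $i(\mathcal E_1)=2e(\mathcal G)$. So
$$e(\Lambda)\le\tfrac12\bigl(2e(\mathcal G)+2\varepsilon_1\bigr)+\tfrac32\varepsilon_1+\iota(\Pi)+3\varepsilon<\infty.$$
Apply Lemma 3 with $W=W_1$, which has finite intensity by (3). It gives $\tau$ and a graph $\Sigma_1$ on $\Pi$ with $e(\Sigma_1)\le e(\Lambda)-\iota(W_1)$. By (5) and $\varepsilon_1=\varepsilon/2$, the errors add up to $\frac54\varepsilon+3\varepsilon+2\varepsilon$, so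
$$e(\Sigma_1)-\iota(\Pi)\le e(\Lambda)-\iota(W_1)-\iota(\Pi)\le e(\mathcal G)-\iota(\Upsilon)+7\varepsilon.\tag{8}$$

**Verification of $(a_1)$ and $(b_1)$.** Put $\pi_1=\tau|_{W_1}$. By Lemma 3, $\tau(u)\sim_1\tau(v)$ whenever $u,v$ are connected in $\Lambda$. If $u,v\in Z_1$ and $d(u,v)<R_1'$, then $u,v$ are equal or connected by edges 1–2; this is $(a_1)$. If $x$ is good at $1$, then $Z_1\neq\emptyset$ and $x$ is joined to $q_1(x)$ by an edge 3, and $\tau(x)=x$; this is $(b_1)$.

## 9. Later approximants: paying only for the tail

Let $j\ge2$ and suppose that stage $j-1$ is done.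

**The map and the new edges.** *We route $W_j$ to $\Pi$ through the previous approximant and add edges only where this routing does not already connect.* For $w\in W_j$ put
$$\pi_j(w)=\pi_{j-1}(q_{j-1}(w))\ \text{ if }Z_{j-1}\ne\emptyset,\qquad \pi_j(w)=p(w)\ \text{ otherwise.}$$
Obtain $\Sigma_j$ from $\Sigma_{j-1}$ by adding, ignoring loops:

- ($\alpha$) $\{\pi_j(u),\pi_j(v)\}$ for $u,v\in Y_j$, $0<d(u,v)<R_j$, such that $Z_{j-1}\cap B_{\rho_{j-1}}(u)=\emptyset$ or $Z_{j-1}\cap B_{\rho_{j-1}}(v)=\emptyset$;
- ($\beta$) $\{\pi_j(u),\pi_j(v)\}$ for $\{u,v\}\in H_j(\omega^j)$;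
- ($\gamma$) $\{\pi_j(u),\pi_j(v)\}$ for $(u,v)\in\mathrm{Bad}_j(\omega^j)$;
- ($\zeta$) $\{x,\pi_j(q_j(x))\}$ for $x\in\Pi$ not good at $j-1$, provided $Z_j\ne\emptyset$.

**Verification of $(a_j)$.** *Here the short edges $\mathcal D_j$ are seen to be free.* First let $u,v\in Y_j$ with $0<d(u,v)<R_j$. If ($\alpha$) applies to $u,v$, then $\pi_j(u)\sim_j\pi_j(v)$. Otherwise both points are within $\rho_{j-1}$ of $Z_{j-1}$, so
$$d(q_{j-1}(u),q_{j-1}(v))<2\rho_{j-1}+R_j\le R_{j-1}'$$
by (C), and $\pi_j(u)\sim_{j-1}\pi_j(v)$ by $(a_{j-1})$. So endpoints of edges of $\mathcal D_j(\omega^j)$ have $\sim_j$-equivalent images under $\pi_j$, and by ($\beta$) so do endpoints of edges of $H_j(\omega^j)$. Now let $u\ne v\in Z_j$ with $d(u,v)<R_j'$. Either $u,v$ are joined by a path in $\mathcal D_j(\omega^j)\cup H_j(\omega^j)$, whose vertices lie in $W_j$, and then the images of consecutive vertices are equivalent; or $(u,v)\in\mathrm{Bad}_j(\omega^j)$ and ($\gamma$) applies.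

**Verification of $(b_j)$.** *We check that a point of $\Pi$ that was attached at stage $j-1$ needs no new edge.* Let $x$ be good at $j$. If $x$ is not good at $j-1$, use ($\zeta$). Otherwise put $z'=q_{j-1}(x)$, so $d(x,z')<\rho_{j-1}$ and $x\sim_{j-1}\pi_{j-1}(z')$ by $(b_{j-1})$. Put $z=q_j(x)$, so $d(x,z)<\rho_j$. Then
$$d(z,q_{j-1}(z))\le d(z,z')<\rho_j+\rho_{j-1},\qquad d(q_{j-1}(z),z')<2(\rho_{j-1}+\rho_j)\le R_{j-1}'$$
by (C). By $(a_{j-1})$, $\pi_j(z)=\pi_{j-1}(q_{j-1}(z))\sim_{j-1}\pi_{j-1}(z')\sim_{j-1}x$, which is $(b_j)$.

**The price of stage $j$.** *We bound the contribution of each kind of edge to $e$.*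

For ($\alpha$), the ordered pairs involved form a symmetric set, the union of the pairs with $Z_{j-1}\cap B_{\rho_{j-1}}(u)=\emptyset$ and the reversed ones, whose intensities agree by Lemma 1. So by Lemma 2 the contribution is at most
$$i\{(u,v):u,v\in Y_j,\ 0<d(u,v)<R_j,\ Z_{j-1}\cap B_{\rho_{j-1}}(u)=\emptyset\}\le\frac{C(1,\delta_j)\,C(R_j,\delta_j)\,\mathbb P(Z_{j-1}\cap B_{r_{j-1}}=\emptyset)}{\lambda(U)}\le\varepsilon_{j-1}.$$
The first inequality uses (6) and (3), the second uses (4) and (B) with $j-1$ in place of $j$.

For ($\beta$), Lemma 2 and (4) give at most $\frac12(i(\mathcal E_j)+2\varepsilon_j)\le\frac32\varepsilon_j$, since $i(\mathcal E_j)\le\varepsilon_j$ for $j\ge2$. For ($\gamma$), Lemma 2 and (4) give at most $\frac32\varepsilon_j$. For ($\zeta$), there is one edge for each $x\in\Pi$ not good at $j-1$; counting it from $x$ and, by Lemma 1, from the other end, we get at most $\varepsilon_{j-1}$ by (7). The total over all $j\ge2$ is at most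
$$\sum_{j\ge2}(2\varepsilon_{j-1}+3\varepsilon_j)=2\varepsilon+\tfrac32\varepsilon\le4\varepsilon.\tag{9}$$

## 10. Connectedness of the union and the final inequality

Let $\Sigma=\bigcup_j\Sigma_j$, a measurable equivariant graph on $\Pi$. By (8) and (9),
$$e(\Sigma)-\iota(\Pi)\le e(\mathcal G)-\iota(\Upsilon)+11\varepsilon\le\mathrm{cost}(\Upsilon)-1+12\varepsilon.\tag{10}$$

**$\Sigma$ is a.s. connected.** *This is what allows $\Sigma$ to compete in the definition of $\mathrm{cost}_X(\Pi)$.* By (7),
$$\mathbb E\sum_{x\in\Pi\cap U}\#\{j:x\text{ not good at }j\}\le\lambda(U)\sum_j\varepsilon_j<\infty.$$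
Covering $G$ by countably many translates of $U$ and using invariance, we see that a.s. every $x\in\Pi$ is good at all sufficiently large $j$. Given $x,y\in\Pi$, choose $j\ge d(x,y)$ at which both are good. Then
$$d(q_j(x),q_j(y))<d(x,y)+2\rho_j\le j+2\rho_j\le R_j'$$
by (C). By $(b_j)$, $(a_j)$, $(b_j)$ in turn,
$$x\sim_j\pi_j(q_j(x))\sim_j\pi_j(q_j(y))\sim_jy .$$

Hence $\mathrm{cost}_X(\Pi)-1\le\mathrm{cost}(\Upsilon)-1+12\varepsilon$ by (10), for every $\varepsilon\in(0,1)$. This proves Theorem 4, and with it $\mathrm{cost}(\Pi)\le\mathrm{cost}(\Upsilon)$ whenever $\Pi$ weakly factors onto $\Upsilon$. $\blacksquare$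

**Corollary 8.** If two a.s. nonempty point processes of finite positive intensity weakly factor onto each other, they have equal cost. Moreover $\mathrm{cost}(\Pi)=\min\{\mathrm{cost}(\Upsilon):\Pi\text{ weakly factors onto }\Upsilon\}$, attained at $\Upsilon=\Pi$.

**Proof.** The first statement is Theorem 4 applied in both directions. For the second, every $\Upsilon$ in the set has $\mathrm{cost}(\Upsilon)\ge\mathrm{cost}(\Pi)$ by Theorem 4, and $\Pi$ itself belongs to the set through the constant sequence $\Phi^n=\mathrm{id}$. $\square$
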